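# Siegel modular forms of weight one on $\Gamma_0^{(2)}(N)$ and binary quadratic forms without improper automorphisms

## 1. Why one expects $M_1(\Gamma_0^{(2)}(N))$ to be zero

Write $e(x)=e^{2\pi i x}$ and $S[a]=a^{t}Sa$. Let
$$\mathbb H_2=\left\{Z=\begin{pmatrix}\tau&z\\z&\omega\end{pmatrix}\in\mathrm{Mat}_2(\mathbb C):\ \mathrm{Im}(Z)>0\right\},$$
on which $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\mathrm{Sp}_2(\mathbb R)\subset\mathrm{GL}_4(\mathbb R)$, written in $2\times2$ blocks, acts by $\gamma Z=(aZ+b)(cZ+d)^{-1}$. Let $\Gamma_0^{(2)}(N)\subset \mathrm{Sp}_2(\mathbb Z)$ be the subgroup with $c\equiv0\pmod N$, and let $M_k(\Gamma_0^{(2)}(N))$ be the space of holomorphic $F:\mathbb H_2\to\mathbb C$ with $F(\gamma Z)=\det(cZ+d)^kF(Z)$ for all $\gamma\in\Gamma_0^{(2)}(N)$. The character is trivial.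

The answer one first guesses to "what is $M_1(\Gamma_0^{(2)}(N))$?" is that it is $0$ for every $N$. Whether this is so is a question of Jialin Li and Haowu Wang, "Jacobi forms of weight one on $\Gamma_0(N)$", arXiv:2410.13208 (2024). The following is known: $M_1(\Gamma_0^{(2)}(N))=0$ whenever
$$N=2^n\prod p_i^{\alpha_i}\prod q_j^{\beta_j},\qquad p_i\equiv1,\ q_j\equiv3\pmod 4\ \text{distinct odd primes},\quad 0\le n\le5,\quad 0\le\beta_j\le2 .$$
This covers all $N\le 26$; the first $N$ it leaves out is $27=3^3$. With a nontrivial character, forms of weight one do exist for $N=3$ and $N=4$.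

Let us test the guess by hand. Since $F$ is invariant under $Z\mapsto Z+b$ for integral symmetric $b$, and by the Koecher principle,
$$F(Z)=\sum_{T\ge0}a(T)\,e(\operatorname{tr}TZ),\qquad T=\begin{pmatrix}n&r/2\\r/2&m\end{pmatrix}\ \text{half-integral, i.e. } n,r,m\in\mathbb Z .$$
We identify $T$ with the form $[n,r,m]=nX^2+rXY+mY^2$. For $U\in\mathrm{GL}_2(\mathbb Z)$ the matrix $\mathrm{diag}(U,U^{-t})$ lies in $\Gamma_0^{(2)}(N)$, and it gives $F(UZU^t)=\det(U^{-t})F(Z)=\det(U)F(Z)$. Since $\operatorname{tr}(TUZU^t)=\operatorname{tr}(T[U]Z)$, comparing coefficients gives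
$$a(T[U])=\det(U)\,a(T)\qquad(U\in\mathrm{GL}_2(\mathbb Z)).\tag{1}$$
In particular $a(T)=0$ whenever $T$ has an *improper automorphism*: a $U\in\mathrm{GL}_2(\mathbb Z)$ with $T[U]=T$ and $\det U=-1$. This kills a great deal.

* If $\det T=0$, then $T$ is $\mathrm{GL}_2(\mathbb Z)$-equivalent to $\mathrm{diag}(t,0)$, which has the automorphism $\mathrm{diag}(1,-1)$. So $a(T)=0$.
* Let $T>0$. It is $\mathrm{SL}_2(\mathbb Z)$-equivalent to a reduced form $[A,B,C]$: $|B|\le A\le C$, with $B\ge0$ if $|B|=A$ or $A=C$. If $B=0$ use $\mathrm{diag}(1,-1)$; if $A=C$ use the swap of variables; if $B=A$ use $(X,Y)\mapsto(X+Y,-Y)$, because $A(X+Y)^2-A(X+Y)Y+CY^2=AX^2+AXY+CY^2$. In all three cases $a(T)=0$.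
* Hence $a(T)=0$ for all $T$ with $4\det T<23$. For a reduced form, $4\det T=4AC-B^2\ge3A^2$, so $A\le2$. If $A=1$ then $B\in\{0,1\}$; if $A=2$ then $B\in\{0,2\}$ or $B=\pm1$, and in the last case $8C-1\le22$ forces $C=2=A$. All of these are on the list above.

So in every level, the first $T$ that (1) does not kill is $[2,1,3]$, with $4\det T=23$.

## 2. The second Fourier–Jacobi coefficient, and where vanishing arguments stop

Collect the terms with a fixed lower right entry: $F=\sum_m\varphi_m(\tau,z)e(m\omega)$. For $T=[n,r,m]$ write $a(n,r,m)=a(T)$. Applying (1) to $U=\left(\begin{smallmatrix}1&0\\\lambda&1\end{smallmatrix}\right)$ gives $a(n+r\lambda+m\lambda^2,\ r+2m\lambda,\ m)=a(n,r,m)$, so for $m\ge1$ the coefficient depends only on $r\bmod 2m$ and on $\Delta=4mn-r^2$. Write it as $a_r(\Delta)$, and put $a_\mu(\Delta)=0$ if $\Delta\not\equiv-\mu^2\pmod{4m}$. Then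
$$\varphi_m=\sum_{\mu\bmod 2m}h_\mu\theta_{m,\mu},\qquad \theta_{m,\mu}(\tau,z)=\sum_{r\equiv\mu(2m)}e\Bigl(\frac{r^2}{4m}\tau+rz\Bigr),\qquad h_\mu(\tau)=\sum_{\Delta\ge0}a_\mu(\Delta)\,e\Bigl(\frac{\Delta\tau}{4m}\Bigr).\tag{2}$$
By (1) with $U=\mathrm{diag}(1,-1)$ we have $h_{-\mu}=-h_\mu$. So for $m=1$ everything vanishes: $\varphi_1=0$ in every level. For $m=2$ we get $h_0=h_2=0$ and $h_3=-h_1$, so $\varphi_2=h_1\cdot(\theta_{2,1}-\theta_{2,3})$.

Take $N=1$. The classical inversion formula (Eichler–Zagier, *The Theory of Jacobi Forms*, §5)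
$$\theta_{m,\mu}\Bigl(-\frac1\tau,\frac z\tau\Bigr)=\sqrt{\frac{\tau}{2mi}}\;e\Bigl(\frac{mz^2}{\tau}\Bigr)\sum_{\nu\bmod 2m}e\Bigl(-\frac{\mu\nu}{2m}\Bigr)\theta_{m,\nu}(\tau,z)\tag{3}$$
gives, for $\vartheta=\theta_{2,1}-\theta_{2,3}$, the factor $-2i\sqrt{\tau/4i}=-i\sqrt{\tau/i}$: $\vartheta(-1/\tau,z/\tau)=-i\sqrt{\tau/i}\,e(2z^2/\tau)\vartheta(\tau,z)$. The modularity of $F$ gives $\varphi_2(-1/\tau,z/\tau)e(-2z^2/\tau)=\tau\varphi_2(\tau,z)$. Therefore $h_1(-1/\tau)=i\tau(\tau/i)^{-1/2}h_1(\tau)=-(\tau/i)^{1/2}h_1(\tau)$, so $h_1^8(-1/\tau)=\tau^4h_1^8(\tau)$. All exponents of $h_1$ are $\Delta/8$ with $\Delta\equiv-1\pmod 8$, so $\Delta\geq 7$ and $h_1^8$ is invariant under $\tau\mapsto\tau+1$. So $h_1^8$ is a modular form of weight $4$ for $\mathrm{SL}_2(\mathbb Z)$ whose $q$-expansion starts at $q^7$ or later. That space is spanned by $E_4=1+\cdots$. Hence $h_1=0$ and $\varphi_2=0$.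

For larger $N$ this argument stops at its last line. The function $h_1$ still has weight $\tfrac12$, but for a smaller group, and such groups do carry unary theta series of weight $\tfrac12$. The terms $\Delta=7$ and $\Delta=15$ still die by (1), since they come from $[1,1,2]$ and $[2,1,2]$. The term $\Delta=23$, from $[3,1,2]$, need not. The guess is in fact wrong, and $[2,1,3]$ leads to a counterexample.

## 3. Proper classes, opposite forms and elements of order at least three

A form $f=[A,B,C]$ with integer entries is identified with $S=\left(\begin{smallmatrix}A&B/2\\B/2&C\end{smallmatrix}\right)$; its discriminant is $B^2-4AC=-4\det S$. Every negative integer congruent to $0$ or $1$ mod $4$ is uniquely $Dc^2$ with $c\ge1$ and $D<0$ a fundamental discriminant (either $D\equiv1$ mod $4$ is squarefree, or $D=4d$ with $d\equiv2,3$ mod $4$ squarefree). For example $-108=-3\cdot6^2$, and $-23$ is itself fundamental. From now on **$D$** always denotes a negative fundamental discriminant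 and $\chi_D=\left(\frac D\cdot\right)$ its Kronecker character; $\chi_D(-1)=-1$. We write $\mathrm{Cl}(Dc^2)$ for the class group of primitive positive definite forms of discriminant $Dc^2$ under proper ($\mathrm{SL}_2(\mathbb Z)$-)equivalence. We recall that each class contains exactly one reduced form, and that the inverse of the class of $[A,B,C]$ is the class of the opposite form $[A,-B,C]$.

**Lemma 1.** For a primitive positive definite form $f$ the following are equivalent: (i) $f$ has an improper automorphism; (ii) the class of $f$ has order $\le2$; (iii) the reduced form $[A,B,C]$ in its class has $B=0$ or $B=A$ or $A=C$.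

*Proof.* The opposite form is $f\circ\mathrm{diag}(1,-1)$. If $g\in\mathrm{SL}_2(\mathbb Z)$, then $f\circ g=f\circ\mathrm{diag}(1,-1)$ if and only if $g\,\mathrm{diag}(1,-1)$ is an automorphism of $f$, and it has determinant $-1$. This is (i)$\Leftrightarrow$(ii). Section 1 exhibited the automorphisms for (iii)$\Rightarrow$(i). If (iii) fails, then $0<|B|<A<C$, so $[A,-B,C]$ is also reduced and differs from $[A,B,C]$; the two are not properly equivalent, and (ii) fails. $\square$

For example, $[2,1,3]$ has $0<B<A<C$, so it has no improper automorphism. One sees this directly: $2X^2+XY+3Y^2$ takes the value $2$ only at $\pm(1,0)$ and the value $3$ only at $\pm(0,1)$ (for $|Y|\ge2$ the value is at least $\frac{23}8\cdot4>3$, and $Y=0,\pm1$ are checked at once). So automorphisms are diagonal, and $\pm\mathrm{diag}(1,-1)$ change the sign of the middle coefficient. The automorphism group is $\{\pm1\}$.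

## 4. Twisting a theta series by the determinant

The first construction to try is the plain theta series $\sum_{a\in\mathrm{Mat}_2(\mathbb Z)}e(\operatorname{tr}(S[a]Z))$ of a binary form, which has the right weight $\frac22=1$. It cannot have trivial character. The substitution $a\mapsto aU$ shows that its coefficients satisfy $a(T[U])=a(T)$ with no sign, and its constant term is $1$, whereas (1) forces $a(0)=0$. What is missing is exactly the factor $\det U$ in (1). An odd function of $\det a$ would supply it, and the natural candidate is $\chi_D(\det a)$, where $-4\det S=Dc^2$. Note that the simplest choice still fails: for $D=-3$, $f=[1,1,1]$, the swap of variables is an automorphism of determinant $-1$, and the twisted sum is $0$ because the terms cancel in pairs. So one needs the forms from Section 3.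

**Theorem A.** Let $f\leftrightarrow S$ be primitive, positive definite, of discriminant $Dc^2$. Then
$$\theta_f(Z)=\sum_{a\in\mathrm{Mat}_2(\mathbb Z)}\chi_D(\det a)\,e(\operatorname{tr}(S[a]Z))\ \in\ M_1\bigl(\Gamma_0^{(2)}(|D|^3c^2)\bigr),$$
and $\theta_f\neq0$ if and only if $S$ has no automorphism $U\in\mathrm{GL}_2(\mathbb Z)$, $S[U]=S$, with $\det U=-1$ (i.e. the class of $f$ in $\mathrm{Cl}(Dc^2)$ has order $\ge3$).

*Proof of the non-vanishing criterion.* The coefficient of $\theta_f$ at $S$ is $\sum_{S[a]=S}\chi_D(\det a)$, and $S[a]=S$ forces $\det a=\pm1$. If there is no automorphism of determinant $-1$, the coefficient equals $\#\{a\in\mathrm{SL}_2(\mathbb Z):S[a]=S\}>0$. If $S[U]=S$ with $\det U=-1$, then the substitution $a\mapsto Ua$ preserves $S[a]$ and changes the sign of $\chi_D(\det a)$, so $\theta_f=-\theta_f=0$. The statement about the order is Lemma 1. $\square$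

The modularity with the stated level is proved in Section 6, with the tool of Section 5. The same tool, applied in genus one, is what proves the converse in Sections 7–9.

## 5. The Weil representation of a binary space

Let $(V,Q)$ be a positive definite binary quadratic space over $\mathbb Q$, $B(x,y)=Q(x+y)-Q(x)-Q(y)$. For $x=(x_1,\dots,x_g)\in V^g$ put $Q(x)=\frac12(B(x_i,x_j))_{i,j}$; then $Q(xa)=Q(x)[a]$. Let $E=\mathbb Q(\sqrt{-\det V})=\mathbb Q(\sqrt D)$ and $\chi=\prod_v\chi_v$ with the Hilbert symbols $\chi_v(a)=(a,D)_v$. Put $\delta_p=v_p(D)$.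

We need four facts about $\chi$. The restriction $\chi_p|_{\mathbb Z_p^\times}$ has conductor exactly $p^{\delta_p}$: it is trivial for $p\nmid D$, the Legendre symbol for odd $p\mid D$, and for $p=2$ it has conductor $4$ if $\delta_2=2$ and $8$ if $\delta_2=3$, by the formula for $(a,D)_2$. Next, $\chi_\infty(-1)=-1$ because $D<0$. So the product formula gives $\prod_p\chi_p(-1)=-1$, where only $p\mid D$ contribute. Finally, for integers $d$ prime to $D$,
$$\chi_D(d)=\prod_{p\mid D}\chi_p(d).\tag{4}$$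
For $d>0$ the product formula gives $\prod_{p\mid D}\chi_p(d)=\prod_{p\mid d}\chi_p(d)=\prod_{p\mid d}\left(\frac Dp\right)^{v_p(d)}=\chi_D(d)$. For $d=-1$ both sides are $-1$.

Let $\psi=\prod\psi_v$ be the standard additive character of $\mathbb A/\mathbb Q$ with $\psi_\infty(r)=e(r)$. So $\psi_p$ is trivial on $\mathbb Z_p$, $\psi_p$ is trivial on $r\mathbb Z_p$ only if $r\in\mathbb Z_p$, and $\psi_f(r):=\prod_p\psi_p(r)=e(-r)$ for $r\in\mathbb Q$. Write
$$m(a)=\begin{pmatrix}a&0\\0&a^{-t}\end{pmatrix},\quad n(b)=\begin{pmatrix}1&b\\0&1\end{pmatrix},\quad n^-(b)=\begin{pmatrix}1&0\\b&1\end{pmatrix},\quad J=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad Jn^-(b)J^{-1}=n(-b).$$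
Let $\mathcal S(V(\mathbb A_f)^g)$ be the space of locally constant, compactly supported functions. We use these standard facts (Weil, *Sur certains groupes d'opérateurs unitaires*, Acta Math. 111 (1964)). There is a smooth representation $\omega=\otimes\omega_p$ of $\mathrm{Sp}_g(\mathbb A_f)$ (matrices of size $2g$) on $\mathcal S(V(\mathbb A_f)^g)$; smooth means that every $\Phi$ has an open stabilizer. It commutes with $O(V)(\mathbb A_f)$, and satisfies:

* (W1) $\omega(m(a))\Phi(x)=\chi(\det a)\,|\det a|\,\Phi(xa)$;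
* (W2) $\omega(n(b))\Phi(x)=\psi(\operatorname{tr}(bQ(x)))\,\Phi(x)$;
* (W3) $\omega_p(J)\Phi=\gamma_p\widehat\Phi$ with $|\gamma_p|=1$, where $\widehat\Phi$ is the Fourier transform for $\psi_p(\sum_iB(x_i,y_i))$ and the self-dual measure;
* (W4) for $\theta_\Phi(Z)=\sum_{x\in V(\mathbb Q)^g}\Phi(x)\,e(\operatorname{tr}Q(x)Z)$ and $(F|\gamma)(Z)=\det(cZ+d)^{-1}F(\gamma Z)$ we have $\theta_{\omega(\gamma)\Phi}|\gamma=\theta_\Phi$ for all $\gamma\in\mathrm{Sp}_g(\mathbb Q)$.

The series $\theta_\Phi$ converges absolutely and locally uniformly, so it is holomorphic. One can check (W4) at once for $\gamma=n(b)$, where $\psi_f(\operatorname{tr}bQ(x))=e(-\operatorname{tr}bQ(x))$ cancels the change of the exponential.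

As an example, take $g=1$, $Q=X^2+XY+Y^2$ on $\mathbb Q^2$, so $D=-3$, and let $\Phi$ be the indicator of $\widehat{\mathbb Z}^2$. Integral $n(b)$ fix $\Phi$, and so do the $n^-(3b)$, because $\widehat\Phi$ lives on the dual lattice, where $3Q$ is integral. But at $p=3$ the element $m(a)$ multiplies $\Phi$ by $\chi_3(a)$. So (W4) says that the plain theta series of the hexagonal lattice has character $\chi_{-3}$ on $\Gamma_0(3)$. The twist in Theorem A is there to cancel this factor.

**Lemma 2.** Let $K_0(p^\nu)=\{k\in\mathrm{Sp}_g(\mathbb Z_p):c\equiv0\bmod p^\nu\}$, $\nu\ge0$. It is generated by the $n(b)$, $m(a)$, $n^-(c)$ with $b\in\mathrm{Sym}_g(\mathbb Z_p)$, $a\in\mathrm{GL}_g(\mathbb Z_p)$, $c\in p^\nu\mathrm{Sym}_g(\mathbb Z_p)$.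

*Proof.* If the block $d$ of $k$ is invertible over $\mathbb Z_p$, then $k=n(bd^{-1})\,m(d^{-t})\,n^-(d^{-1}c)$. Indeed the product on the right is $\left(\begin{smallmatrix}d^{-t}+bd^{-1}c&b\\c&d\end{smallmatrix}\right)$. The symplectic relations say that $cd^t$ and $b^td$ are symmetric, so $d^{-1}c$ and $bd^{-1}$ are symmetric. They also say $ad^t-bc^t=1$, so $a=d^{-t}+bc^td^{-t}=d^{-t}+bd^{-1}c$. For $\nu\ge1$ the relation $ad^t\equiv1\bmod p$ shows that $d$ is always invertible.

For $\nu=0$ it suffices to find $s\in\mathrm{Sym}_g(\mathbb Z_p)$ with $cs+d$ invertible, since this is the lower right block of $k\,n(s)$. We may work modulo $p$. Replacing $(c,d,s)$ by $(ucv,\ udv^{-t},\ v^{-1}sv^{-t})$ with $u,v\in\mathrm{GL}_g(\mathbb F_p)$ multiplies $cs+d$ by invertible matrices, so we may assume $c=\mathrm{diag}(1_r,0)$. Write $d=\left(\begin{smallmatrix}d_1&d_2\\d_3&d_4\end{smallmatrix}\right)$. Symmetry of $cd^t$ gives $d_1=d_1^t$ and $d_3=0$, and since $(c,d)$ has rank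 $g$, $d_4$ is invertible. With $s=\mathrm{diag}(1_r-d_1,0)$ we get $cs+d=\left(\begin{smallmatrix}1&d_2\\0&d_4\end{smallmatrix}\right)$, which is invertible. $\square$

We also need (W4) with an extra elliptic variable.

**Lemma 3.** Let $g=1$, $\varepsilon\in V(\mathbb Q)$, $Q(\varepsilon)=m>0$. Put
$$\varphi_\Phi(\tau,z)=\sum_{x\in V(\mathbb Q)}\Phi(x)\,e(Q(x)\tau+B(x,\varepsilon)z),\qquad(\varphi|_{1,m}\gamma)(\tau,z)=(c\tau+d)^{-1}e\Bigl(\frac{-mcz^2}{c\tau+d}\Bigr)\varphi\Bigl(\gamma\tau,\frac z{c\tau+d}\Bigr).$$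
Then $\varphi_{\omega(\gamma)\Phi}|_{1,m}\gamma=\varphi_\Phi$ for all $\gamma\in\mathrm{SL}_2(\mathbb Z)$.

*Proof.* Since $|_{1,m}$ is a right action and $\omega$ is a representation, it suffices to treat the generators $n(1)$ and $J$ of $\mathrm{SL}_2(\mathbb Z)$. For $n(1)$ it is clear from $\psi_f(Q(x))e(Q(x))=1$. For $J$ put $u_z(x)=e(Q(x)\tau+B(x,\varepsilon)z)$ on $V(\mathbb R)$ and $\widehat u(y)=\int u(x)e(B(x,y))\,dx$. The Gaussian integral gives $\widehat u_0(y)=C\tau^{-1}e(-Q(y)/\tau)$ with a constant $C\ne0$. Clearly $\widehat u_z(y)=\widehat u_0(y+z\varepsilon)$ for real $z$, hence for complex $z$ by analytic continuation. Since $Q(y+z\varepsilon)=Q(y)+zB(y,\varepsilon)+mz^2$, Poisson summation on $V(\mathbb Q)\subset V(\mathbb A)$ gives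
$$\varphi_\Phi(\tau,z)=C'\tau^{-1}e\Bigl(-\frac{mz^2}\tau\Bigr)\,\varphi_{\widehat\Phi}\Bigl(-\frac1\tau,-\frac z\tau\Bigr)$$
with a constant $C'\neq 0$. On the other hand $J$ has $c=-1$, $d=0$, so by (W3)
$$(\varphi_{\omega(J)\Phi}|_{1,m}J)(\tau,z)=\Bigl(\prod_p\gamma_p\Bigr)(-\tau)^{-1}e\Bigl(-\frac{mz^2}\tau\Bigr)\varphi_{\widehat\Phi}\Bigl(-\frac1\tau,-\frac z\tau\Bigr).$$
So $\varphi_{\omega(J)\Phi}|_{1,m}J=C''\varphi_\Phi$ with $C''$ independent of $\Phi,\tau,z$. At $z=0$ this is (W4) for $g=1$, so $C''\theta_\Phi=\theta_\Phi$. Taking for $\Phi$ the indicator of a lattice, $\theta_\Phi\ne0$, hence $C''=1$. $\square$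

The plus sign in the Fourier kernel of (W3) matters here, and it is the one forced by the relation $(Jn(1))^3=1$. With $\mathcal F$ the transform and $q$ multiplication by $\psi(Q)$, completing the square shows that $\mathcal Fq\mathcal F$ has kernel a constant times $\psi(-Q(x+y))$. So $q\mathcal Fq\mathcal Fq$ has kernel a constant times $\psi(-B(x,y))$, that is, it is a multiple of $\mathcal F^{-1}$, and $(\mathcal Fq)^3$ is a scalar.

## 6. The level of $\theta_f$, and a nonzero form at level $23^3$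

We finish the proof of Theorem A. Let $V=\mathbb Q^2$ with the form $f$, $M=\mathbb Z^2$, and let $x_0\in V^2$ be the standard basis. Then $Q(x_0)=S$, $Q(x_0a)=S[a]$, and $V$ belongs to $\mathbb Q(\sqrt D)$, because $-\det(2S)=Dc^2$.

**Step 1: write $\theta_f$ as $\theta_\Phi$.** Define $\Phi=\otimes\Phi_p$ on $V(\mathbb A_f)^2$ as follows. For $p\nmid D$ let $\Phi_p=\mathbf 1_{M_p^2}$. For $p\mid D$ let $\Phi_p(x_0a)=\chi_p(\det a)$ if $a\in\mathrm{GL}_2(\mathbb Z_p)$, and $\Phi_p=0$ elsewhere. For $x=x_0a$ with $a\in\mathrm{Mat}_2(\mathbb Q)$, $\Phi(x)\ne0$ requires $a\in\mathrm{Mat}_2(\mathbb Z)$ with $\det a$ prime to $D$, and then $\Phi(x)=\prod_{p\mid D}\chi_p(\det a)=\chi_D(\det a)$ by (4). So $\theta_\Phi=\theta_f$.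

**Step 2: local invariance.** Put $N=|D|^3c^2$ and $\nu=v_p(N)=3\delta_p+2v_p(c)$. The purpose of this step is to show that $\Phi_p$ is fixed by $K_0(p^\nu)$, and by Lemma 2 we may test generators.

For $m(a)$, $a\in\mathrm{GL}_2(\mathbb Z_p)$: $\Phi_p(xa)=\chi_p(\det a)\Phi_p(x)$, by definition if $p\mid D$, and because $\chi_p$ is unramified if $p\nmid D$. Then (W1) gives $\omega(m(a))\Phi_p(x)=\chi_p(\det a)^2\Phi_p(x)=\Phi_p(x)$. This is where the twist cancels the character.

For $n(b)$, $b$ integral: on the support $Q(x)$ is half-integral, so $\operatorname{tr}(bQ(x))\in\mathbb Z_p$, and (W2) gives invariance.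

For $n^-(G)$, $G\in p^\nu\mathrm{Sym}_2(\mathbb Z_p)$: first, $\Phi_p$ is invariant under translation by $(p^{\delta_p}M_p)^2$. For $p\nmid D$ this is clear. For $p\mid D$ it holds because $\det(a+p^{\delta_p}a')\equiv\det a\bmod p^{\delta_p}$ and $\chi_p$ has conductor $p^{\delta_p}$. Hence $\widehat\Phi_p$ is supported on those $y$ with $B(y_i,p^{\delta_p}M_p)\subset\mathbb Z_p$, and since $2S$ is the Gram matrix of $B$, this means $y=p^{-\delta_p}x_0(2S)^{-1}k$ with $k\in\mathrm{Mat}_2(\mathbb Z_p)$. There, with $f=[A_f,B_f,C_f]$,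
$$Q(y)=p^{-2\delta_p}\Bigl(\frac14S^{-1}\Bigr)[k],\qquad\frac14S^{-1}=\frac1{|D|c^2}\begin{pmatrix}C_f&-B_f/2\\-B_f/2&A_f\end{pmatrix},$$
because $\det S=|D|c^2/4$. Therefore $p^\nu Q(y)$ is half-integral: $\nu$ is exactly $2\delta_p+v_p(|D|c^2)$. So $n(-G)$ fixes $\omega_p(J)\Phi_p$ by (W2) and (W3), and since $n^-(G)=J^{-1}n(-G)J$, $n^-(G)$ fixes $\Phi_p$.

**Step 3: back to the modular group.** An element $\gamma\in\Gamma_0^{(2)}(N)$ lies in $K_0(p^{v_p(N)})$ for every $p$, so $\omega(\gamma)\Phi=\Phi$, and (W4) gives $\theta_f|\gamma=\theta_f$. $\blacksquare$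

For $f=[2,1,3]$, $D=-23$, $c=1$, $\chi_{-23}=\left(\frac\cdot{23}\right)$ we obtain, by Section 3,
$$0\ne\sum_{a\in\mathrm{Mat}_2(\mathbb Z)}\Bigl(\frac{\det a}{23}\Bigr)\,e\Bigl(\operatorname{tr}\begin{pmatrix}2&1/2\\1/2&3\end{pmatrix}[a]\,Z\Bigr)\in M_1(\Gamma_0^{(2)}(23^3)),$$
with coefficient $2$ at $\left(\begin{smallmatrix}2&1/2\\1/2&3\end{smallmatrix}\right)$. So the statement "$M_1(\Gamma_0^{(2)}(N))=0$ for every $N$" is false.

Let us compute $\varphi_2$ of this form, as a model for what follows. The terms with lower right entry $2$ have second column $\pm(1,0)^t$; write the first column as $(x,y)^t$. The determinant is $\mp y$, and $\chi=\chi_{-23}$ is odd. The two signs contribute equally after $(x,y)\mapsto-(x,y)$, so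
$$\varphi_2=-2\sum_{x,y\in\mathbb Z}\chi(y)\,e\bigl((2x^2+xy+3y^2)\tau+(4x+y)z\bigr).$$
With $r=4x+y$ we have $8(2x^2+xy+3y^2)=r^2+23y^2$, hence
$$h_\mu=-2\sum_{y\equiv\mu(4)}\chi(y)\,e\bigl(\tfrac{23}8y^2\tau\bigr),\qquad h_1=-\sum_{y\in\mathbb Z}\Bigl(\frac{-4}y\Bigr)\chi(y)\,e\bigl(\tfrac{23}8y^2\tau\bigr).$$
The character $\left(\frac{-4}\cdot\right)\chi$ is even. So $h_1$ is a unary theta series of weight $\frac12$, and it fills exactly the gap left open in Section 2.

## 7. The classification, and Fourier–Jacobi coefficients as adelic theta functions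

**Theorem B.** $M_1(\Gamma_0^{(2)}(N))\ne0$ if and only if there are a fundamental discriminant $D<0$ and $c\ge1$ with $|D|^3c^2\mid N$ such that $\mathrm{Cl}(Dc^2)$ has an element of order $\ge3$.

"If" is Theorem A together with $M_1(\Gamma_0^{(2)}(N'))\subset M_1(\Gamma_0^{(2)}(N))$ for $N'\mid N$. For "only if", let $0\ne F=\sum a(T)e(\operatorname{tr}TZ)\in M_1(\Gamma_0^{(2)}(N))$ and $\nu_p=v_p(N)$. By (1), a $T=\ell T_0$ with $a(T)\ne0$ and $T_0$ primitive of discriminant $Dw^2$ gives a class of order $\ge3$ in $\mathrm{Cl}(Dw^2)$. So one gets an order-$\geq 3$ class for free; the problem is the divisibility $|D|^3w^2\mid N$. For a given $T$ it can fail: a single $\theta_f$ has nonzero coefficients of many discriminants. So we must be able to move from one nonzero coefficient to another with smaller $w$. The plan is to show that each $\varphi_m$ is a sum of theta functions $\varphi_\Phi$ as in Lemma 3, and that $\Phi$ is invariant under the adelic $K_0(N)\subset\mathrm{SL}_2(\widehat{\mathbb Z})$.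 This invariance then both forces the descent in $w$ and bounds $|D|$ and $w$.

Fix $m\ge1$. Embedding $\Gamma_0(N)\subset\mathrm{SL}_2(\mathbb Z)$ in $\Gamma_0^{(2)}(N)$ so that it acts by $(\tau,z,\omega)\mapsto\bigl(\gamma\tau,\frac z{c\tau+d},\omega-\frac{cz^2}{c\tau+d}\bigr)$ with automorphy factor $c\tau+d$, and comparing coefficients of $e(m\omega)$, we get $\varphi_m|_{1,m}\gamma=\varphi_m$ for $\gamma\in\Gamma_0(N)$. We use the decomposition (2). By Section 1, $a_\mu(0)=0$.

**Step 1: the $h_\mu$ are modular forms of weight $\frac12$.** Let $\theta(\tau)=\sum_{n\in\mathbb Z}e(n^2\tau)$ and $j(\gamma,\tau)=\theta(\gamma\tau)/\theta(\tau)$; for $\gamma\in\Gamma(4)$ we have $j(\gamma,\tau)^2=c\tau+d$. The product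
$$\theta_{m,\mu}(\tau,z)\theta(\tau)=\sum_{r\equiv\mu(2m),\,n}e\Bigl(\Bigl(\frac{r^2}{4m}+n^2\Bigr)\tau+rz\Bigr)$$
is a $\varphi_\Phi$ as in Lemma 3, for the space $\mathbb Q^2$, $Q=mX^2+Y^2$, $\varepsilon=(1,0)$, and $\Phi$ the indicator of $X\in\frac\mu{2m}+\widehat{\mathbb Z}$, $Y\in\widehat{\mathbb Z}$ (put $X=\frac r{2m}$). By smoothness $\Phi$ is fixed by some $\Gamma(R)$. So we can choose a perfect square $R$, divisible by $4mN$, such that for all $\mu$ and all $\gamma\in\Gamma(R)$ the product is invariant under $|_{1,m}\gamma$. Dividing by $\theta(\gamma\tau)=j\,\theta(\tau)$,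
$$\theta_{m,\mu}\Bigl(\gamma\tau,\frac z{c\tau+d}\Bigr)e\Bigl(\frac{-mcz^2}{c\tau+d}\Bigr)=\frac{c\tau+d}{j(\gamma,\tau)}\theta_{m,\mu}(\tau,z)=j(\gamma,\tau)\,\theta_{m,\mu}(\tau,z)\qquad(\gamma\in\Gamma(R)).\tag{5}$$
For fixed $\tau$ the functions $\theta_{m,\mu}(\tau,\cdot)$ are linearly independent, since their Fourier exponents are disjoint. So $\varphi_m|_{1,m}\gamma=\varphi_m$ and (5) give $h_\mu(\gamma\tau)=\frac{c\tau+d}{j}h_\mu(\tau)=j(\gamma,\tau)h_\mu(\tau)$ on $\Gamma(R)$.

The $h_\mu$ are holomorphic at all cusps. For $\gamma\in\mathrm{SL}_2(\mathbb Z)$, $\varphi_m|_{1,m}\gamma$ is a Fourier–Jacobi coefficient of the Siegel modular form obtained from $F$ by the embedded $\gamma$, so by Koecher its expansion involves only $e(n\tau+rz)$ with $4mn-r^2\ge0$. By (3) and the obvious behavior under $\tau\mapsto\tau+1$, the span of the $\theta_{m,\mu}$ is stable under $\mathrm{SL}_2(\mathbb Z)$ in weight $\frac12$, up to scalars (Eichler–Zagier, §5). So $\varphi_m|_{1,m}\gamma=\sum_\mu g_\mu\theta_{m,\mu}$.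 Here the $g_\mu$ have exponents $n-\frac{r^2}{4m}\ge0$ only, and the $h_\mu|\gamma$ are constant linear combinations of the $g_\mu$.

Now $h_\mu(R\tau)\in M_{1/2}(\Gamma_1(4R^2))$. Indeed for $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\Gamma_1(4R^2)$ put $\gamma'=\left(\begin{smallmatrix}a&Rb\\c/R&d\end{smallmatrix}\right)\in\Gamma(R)$. Then $h_\mu(R\gamma\tau)=h_\mu(\gamma'(R\tau))=j(\gamma',R\tau)h_\mu(R\tau)$. Since $j(\gamma,\tau)=\epsilon_d^{-1}\left(\frac cd\right)(c\tau+d)^{1/2}$, where $\epsilon_d$ depends only on $d \bmod 4$, the factors $j(\gamma',R\tau)$ and $j(\gamma,\tau)$ differ by $\left(\frac Rd\right)=1$, as $R$ is a square prime to $d$. (If $c=0$ then $d=1$ and both factors are $1$.)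

**Step 2: coefficients of the $h_\mu$.** By Serre–Stark (*Modular forms of weight 1/2*, LNM 627, Theorem A), $h_\mu(R\tau)$ is a finite linear combination $\sum C_{\mu,\psi,t}\sum_{n\in\mathbb Z}\psi(n)e(tn^2\tau)$ with even Dirichlet characters $\psi$ and integers $t\ge1$. Comparing coefficients, for integers $\Delta>0$,
$$a_\mu(\Delta)=2\sum_{\psi,t}C_{\mu,\psi,t}\,\psi\Bigl(\sqrt{\Delta R/(4mt)}\Bigr),\qquad\psi(y):=0\ \text{for } y\notin\mathbb Z.$$
If $a_\mu(\Delta)\neq0$ then $-\Delta\equiv\mu^2\pmod{4m}$ is a square mod $4$, so $-\Delta=Df^2$ with $D$ fundamental and $f\ge1$. Put $\lambda_{D,t}=\sqrt{|D|R/(4mt)}$. The argument of $\psi$ is $\lambda_{D,t}f$, which can be an integer only if $\lambda_{D,t}\in\mathbb Q$, and each $t$ allows at most one $D$. So only a finite set $\mathcal D$ of $D$'s matters. For $D\in\mathcal D$ and $f\in\mathbb Z$ put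
$$G_{D,\mu}(f)=2\sum_{\psi,\,t:\ \lambda_{D,t}\in\mathbb Q}C_{\mu,\psi,t}\,\psi(\lambda_{D,t}f).$$
If $\lambda_{D,t}=a/b$ in lowest terms, then $\psi(\lambda_{D,t}f)$ is $0$ unless $b\mid f$, and is periodic in $f$. So $G_{D,\mu}$ is an even periodic function on $\mathbb Z$; it extends to a locally constant function on $\widehat{\mathbb Z}$, and $a_\mu(|D|f^2)=G_{D,\mu}(f)$ for $f\ne0$.

**Step 3: packaging into adelic theta functions.** For fundamental $D<0$ let $V_D=(E,\,mN_{E/\mathbb Q})$ with $E=\mathbb Q(\sqrt D)$, and take $\varepsilon=1\in E$, so $Q(\varepsilon)=m$ and $B(x,1)=m\mathrm{Tr}(x)$.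

**Proposition 1.** There are $\Phi_D\in\mathcal S(V_D(\mathbb A_f))$ for $D\in\mathcal D$, invariant under conjugation $x\mapsto\bar x$ and under translation by $\widehat{\mathbb Z}$, with $\varphi_m=\sum_{D\in\mathcal D}\varphi_{\Phi_D}$. For $x\in E\setminus\mathbb Q$ with $\Phi_D(x)\ne0$ the matrix
$$T_x=\begin{pmatrix}Q(x)&B(x,1)/2\\B(x,1)/2&m\end{pmatrix}\leftrightarrow m\,[N(x),\mathrm{Tr}(x),1]$$
is half-integral and $a(T_x)=2\Phi_D(x)$. Conversely, every $T=[n,r,m]>0$ with $a(T)\ne0$ and $-4\det T=Df_T^2$ ($f_T\ge1$) is $T_x$ for $D\in\mathcal D$ and $x=\frac{r+f_T\sqrt D}{2m}$.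

*Proof.* For $x=\alpha+\beta\sqrt D$ with $\alpha,\beta\in\mathbb A_f$ set $r=2m\alpha$, $f=2m\beta$, and
$$\Phi_D(x)=\tfrac12G_{D,\,r\bmod 2m}(f)\ \text{ if } r,f\in\widehat{\mathbb Z},\qquad\Phi_D(x)=0\ \text{ otherwise}.$$
This is locally constant with compact support, invariant under $\beta\mapsto-\beta$ because $G$ is even, and under $\alpha\mapsto\alpha+\kappa$, $\kappa\in\widehat{\mathbb Z}$, which changes $r$ by $2m\kappa$. We have $B(x,1)=r$ and $4mQ(x)=r^2+|D|f^2$. If $x\in E\setminus\mathbb Q$ and $\Phi_D(x)\ne0$, then $r,f\in\mathbb Z$, $f\ne0$, and $a_r(|D|f^2)=G_{D,r}(f)=2\Phi_D(x)\neq0$. So $|D|f^2\equiv-r^2\bmod{4m}$, $n=Q(x)\in\mathbb Z$, and $a(T_x)=a_r(|D|f^2)=2\Phi_D(x)$. The converse is clear, with $f=f_T$.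

It remains to compare $\varphi_m$ with $\sum\varphi_{\Phi_D}$. For $\Delta=4mn-r^2>0$ the coefficients agree: the points with $\pm f$ contribute $\frac12G$ each, and $\Delta$ determines $D$. So the difference consists of terms with $\Delta=0$, and $\varphi_m-\sum_D\varphi_{\Phi_D}=\sum_\mu C_\mu\theta_{m,\mu}$ with constants $C_\mu$. By Lemma 3 and smoothness the difference is invariant under $|_{1,m}\gamma$ for $\gamma$ in some $\Gamma(R')\subset\Gamma(R)$. By (5), $C_\mu\,j(\gamma,\tau)=(c\tau+d)C_\mu$ for all $\tau$. If $C_\mu\ne0$, then $j=c\tau+d=j^2$, so $c\tau+d=1$ for all $\tau$; choosing $\gamma$ with $c\ne0$ this is absurd. So all $C_\mu=0$. $\square$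

For $\theta_{[2,1,3]}$ and $m=2$ the computation at the end of Section 6 shows $\mathcal D=\{-23\}$ and, up to symmetrizing in $\pm f$, $\Phi_{-23}(x)=-2\chi(f)$ on $r\equiv f\pmod4$.

## 8. Invariance under $K_0(N)$ and its consequences

**Proposition 2.** $\omega(k)\Phi_D=\Phi_D$ for all $D\in\mathcal D$ and all $k\in K_0(N)=\prod_pK_0(p^{\nu_p})\subset\mathrm{SL}_2(\widehat{\mathbb Z})$.

*Proof.* Let $\gamma\in\Gamma_0(N)$. By Lemma 3, $\bigl(\sum_D\varphi_{\omega(\gamma)\Phi_D}\bigr)|_{1,m}\gamma=\sum_D\varphi_{\Phi_D}=\varphi_m=\varphi_m|_{1,m}\gamma$. Hence $\sum_D\varphi_{\Psi_D}=0$ with $\Psi_D=\omega(\gamma)\Phi_D-\Phi_D$. Conjugation is in $O(V_D)$ and commutes with $\omega$, so $\Psi_D$ is invariant under conjugation. The coefficient of $e(n\tau+rz)$ with $n,r\in\mathbb Q$ and $4mn-r^2>0$ involves only the points $x=\alpha\pm\beta\sqrt D$ with $2m\alpha=r$ and $4m^2|D|\beta^2=4mn-r^2$; this determines $D$ and $\pm\beta$. So $2\Psi_D(x)=0$, that is, $\Psi_D=0$ on $E\setminus\mathbb Q$.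 As $E\setminus\mathbb Q$ is dense in $E\otimes\mathbb A_f$ and $\Psi_D$ is locally constant, $\Psi_D=0$. Finally $\Gamma_0(N)$ is dense in $K_0(N)$ (strong approximation for $\mathrm{SL}_2$) and the stabilizer of $\Phi_D$ is open, so all of $K_0(N)$ fixes $\Phi_D$. $\square$

Fix $D\in\mathcal D$ and write $\Phi=\Phi_D$. Let $\Omega=\frac{D+\sqrt D}2$, with trace $D$ and norm $r_0=\frac{D^2-D}4$; the maximal order of $E$ is $\mathbb Z+\mathbb Z\Omega$. Put $E_p=E\otimes\mathbb Q_p$, $O_p=\mathbb Z_p+\mathbb Z_p\Omega$, $h_p=v_p(m)$ and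
$$j_p=\max\Bigl(0,\Bigl\lfloor\frac{\nu_p-\delta_p-h_p}2\Bigr\rfloor\Bigr).$$

**Step 4: three symmetries of $\Phi$.** They turn $K_0(N)$-invariance into statements about values.

* (P1) $\Phi(tx)=\chi(t)\Phi(x)$ for $t\in\widehat{\mathbb Z}^\times$.
* (P2) $\Phi(x+\kappa)=\Phi(x)$ for $\kappa\in\widehat{\mathbb Z}$.
* (P3) $\Phi(x+v)=\Phi(x)$ for $v\in p^{j_p}\Omega\,\mathbb Z_p\subset E_p$ (only the $p$-component is changed).

(P1) is invariance under $m(t)$ and (W1). (P2) is in Proposition 1. For (P3) we locate the support of $\widehat\Phi$. Since $n^-(G)$ fixes $\Phi$ for $G\in N\widehat{\mathbb Z}$, $n(-G)$ fixes $\widehat\Phi$, so $\widehat\Phi(y)\ne0$ implies $NQ(y)\in\widehat{\mathbb Z}$. By (P2) it also implies $B(1,y)\in\widehat{\mathbb Z}$. Let $\eta\in E_p$ be the $p$-component of such a $y$, and put $\sigma_0=B(1,\eta)\in\mathbb Z_p$, $\sigma_1=B(\Omega,\eta)$. The Gram matrix of $B$ in the basis $1,\Omega$ is $m\left(\begin{smallmatrix}2&D\\D&2r_0\end{smallmatrix}\right)$,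 and $4r_0-D^2=-D$. Inverting it, $Q(\eta)=\frac12(\sigma_0,\sigma_1)\,\mathrm{Gram}^{-1}(\sigma_0,\sigma_1)^t$ becomes
$$\sigma_1^2-D\sigma_0\sigma_1+r_0\sigma_0^2=-D\,m\,Q(\eta).$$
The right side has valuation $\ge\delta_p+h_p-\nu_p$. If $\sigma_1\notin\mathbb Z_p$, the left side has valuation exactly $2v_p(\sigma_1)$, since the other two terms have larger valuation. So $-v_p(\sigma_1)\le\lfloor(\nu_p-\delta_p-h_p)/2\rfloor\le j_p$. In all cases $B(p^{j_p}\Omega,\eta)=p^{j_p}\sigma_1\in\mathbb Z_p$. Fourier inversion, $\Phi(x)=\int\widehat\Phi(y)\psi_f(-B(x,y))\,dy$, gives (P3). $\square$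

**A remark on contents.** The *content* of $T$ is the largest $\ell$ with $T/\ell$ half-integral (so $[4,2,6]$ has content $2$). For $x\in E\setminus\mathbb Q$, $T_x$ is the form $mN(Xx+Y)$, and for a prime $q$ its $q$-content is
$$v_q(m)+\min\bigl(0,v_q(N(x)),v_q(\mathrm{Tr}(x))\bigr).\tag{6}$$
If $\mathbb Z_q+\mathbb Z_qx=\mathbb Z_q+\mathbb Z_qx'$, then $T_x$ and $T_{x'}$ are $\mathrm{GL}_2(\mathbb Z_q)$-equivalent and have the same $q$-content. This applies when $x'\in tx+\mathbb Z_q$ with $t\in\mathbb Z_q^\times$.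

## 9. Descent in the conductor and the bound on the level

**Step 5: normalization.** We bring a nonzero coefficient to a position where (P1)–(P3) act well. By Section 1 there is $T>0$ with $a(T)\ne0$. Write $T=\ell T_0$ with $\ell$ the content and $T_0=[n_0,k_0,m_0]$ primitive of discriminant $Dw^2$. A primitive form primitively represents integers prime to any given integer, so after an $\mathrm{SL}_2(\mathbb Z)$-change, which by (1) keeps $a(T)$, we may assume $\gcd(m_0,DwN)=1$. Take $m=\ell m_0$ in Sections 7 and 8. Since $-4\det T=D(\ell w)^2$, Proposition 1 gives $a(T)=2\Phi(\xi)$ with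
$$\xi=\frac{k_0+w\sqrt D}{2m_0}=\kappa_0+\frac w{m_0}\Omega,\qquad\kappa_0=\frac{k_0-wD}{2m_0}\in\frac1{m_0}\mathbb Z,$$
because $k_0\equiv k_0^2\equiv Dw^2\equiv Dw\pmod2$. So $\kappa_0\in\mathbb Z_p$ for $p\nmid m_0$, and by (P2) the $p$-component of $\xi$ may be replaced by $\frac w{m_0}\Omega$ for such $p$.

**Step 6: lowering $w$ at primes $p\nmid D$.** The aim is to reach $2v_p(w)\le\nu_p$ for all $p\nmid D$. Suppose $p\nmid D$ and $v_p(w)>n_p:=\lfloor\nu_p/2\rfloor$. Then $n_p\ge j_p$ (as $\delta_p=0$), and $p\nmid m_0$ since $p\mid w$. Let $k=v_p(w)-n_p\ge1$. Since $\mathbb Q/\mathbb Z=\bigoplus_q\mathbb Q_q/\mathbb Z_q$, there is $\kappa''\in\mathbb Q$ with $\kappa''\equiv p^{-k}\kappa_0\bmod\mathbb Z_q$ for all primes $q\ne p$ and $\kappa''\in\mathbb Z_p$. Put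
$$\xi''=\kappa''+\frac w{m_0p^k}\Omega .$$
At $q\ne p$ we have $\xi''\in p^{-k}\xi+\mathbb Z_q$. At $p$, both $\xi''$ and $\xi$ lie in $\mathbb Z_p+p^{n_p}\Omega\mathbb Z_p$, on which the $p$-component has no influence on $\Phi$, by (P2) and (P3). Let $t\in\widehat{\mathbb Z}^\times$ have $t_q=p^{-k}$ for $q\ne p$ and $t_p=1$. By (P2), (P3), (P1),
$$\Phi(\xi'')=\Phi(t\xi)=\chi(t)\Phi(\xi)\ne0,$$
so $a(T'')\ne0$ for $T''=T_{\xi''}$, by Proposition 1. The $q$-content of $T''$ for $q\ne p$ is that of $T$, by the remark on contents. At $p$, $\xi''\in O_p$, so $N(\xi'')$ and $\mathrm{Tr}(\xi'')$ are in $\mathbb Z_p$, and by (6) the $p$-content is $v_p(m)=v_p(\ell)$, as before. The discriminant of $T''$ is $m^2D\bigl(\frac w{m_0p^k}\bigr)^2=D(\ell w/p^k)^2$. So $T''=\ell T_0''$ with $T_0''$ primitive of discriminant $D(w/p^k)^2$ and the same lower right entry $m_0$, prime to $D(w/p^k)N$. Thus $T''$ is normalized as in Step 5, with the same $m$ and $\Phi$, and $v_p(w/p^k)=n_p$. Iterating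 over the finitely many such primes, we may assume $2v_p(w)\le\nu_p$ for all $p\nmid D$.

**Step 7: primes $p\mid D$.** Here (P1) and (P3) contradict each other unless $\nu_p$ is large. Let $p\mid D$; then $p\nmid m_0$, so $h_p=v_p(\ell)$. Since $\chi_p$ has conductor exactly $p^{\delta_p}$, there is $t\in\mathbb Z_p^\times$ with $\chi_p(t)=-1$ and $v_p(t-1)\ge\delta_p-1$. Let $\xi'$ be $\xi$ with $p$-component replaced by $\frac w{m_0}\Omega$, so $\Phi(\xi')=\Phi(\xi)\ne0$. Multiplying only the $p$-component by $t$ changes the value to $-\Phi(\xi')$, by (P1). But this alters $\xi'$ by an element of $p^{\delta_p-1+v_p(w)}\Omega\mathbb Z_p$. If $\delta_p-1+v_p(w)\ge j_p$, then (P3) would give $\Phi(\xi')=-\Phi(\xi')$. So $\delta_p-1+v_p(w)<j_p$. In particular $j_p\ge1$, so $j_p=\lfloor(\nu_p-\delta_p-h_p)/2\rfloor$ and $\delta_p+v_p(w)\le\frac{\nu_p-\delta_p-h_p}2$, i.e.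
$$3\delta_p+2v_p(w)+v_p(\ell)\le\nu_p\qquad(p\mid D).\tag{7}$$

**Step 8: end of the proof of Theorem B.** By Steps 6 and 7, $|D|^3w^2\mid N$. Also $a(\ell T_0)\ne0$ with $T_0$ primitive of discriminant $Dw^2$. By (1), $T_0$ has no automorphism of determinant $-1$, so by Lemma 1 its class in $\mathrm{Cl}(Dw^2)$ has order $\ge3$. Take $c=w$. $\blacksquare$

## 10. The least level $972$, and prime powers

**Corollary C.**
1. The smallest $N$ with $M_1(\Gamma_0^{(2)}(N))\ne0$ is $N=972$.
2. For a prime $p$, some $M_1(\Gamma_0^{(2)}(p^k))$ is nonzero if and only if $p=2$ or $p\equiv3\pmod4$.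
3. If $N=2^n\prod p_i^{\alpha_i}\prod q_j^{\beta_j}$ with $p_i\equiv1$, $q_j\equiv3\pmod4$ distinct odd primes, $n\le5$ and $\beta_j\le2$, then $M_1(\Gamma_0^{(2)}(N))=0$ (the known result is recovered).

*Proof of 1.* We list the pairs with $|D|^3c^2<972$: $D=-3$ with $27c^2<972$, so $c\le5$; $D=-4$ with $64c^2<972$, so $c\le3$; $D=-7$ ($343$) and $D=-8$ ($512$) with $c=1$; and $|D|\ge11$ gives $|D|^3\ge1331$. The primitive reduced forms, found from $3A^2\le|{\rm disc}|$, are:

| discriminant | primitive reduced forms |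
|---|---|
| $-3$, $-12$, $-27$ | $[1,1,1]$; $[1,0,3]$; $[1,1,7]$ |
| $-48$ | $[1,0,12]$, $[3,0,4]$ |
| $-75$ | $[1,1,19]$, $[3,3,7]$ |
| $-4$, $-16$ | $[1,0,1]$; $[1,0,4]$ |
| $-36$ | $[1,0,9]$, $[2,2,5]$ |
| $-7$, $-8$ | $[1,1,2]$; $[1,0,2]$ |

All class numbers are $1$ or $2$, so no class has order $\ge3$, and Theorem B gives $M_1(\Gamma_0^{(2)}(N))=0$ for $N<972$. For $D=-3$, $c=6$ we have $27\cdot36=972$, and $[4,2,7]$, of discriminant $4-112=-108$, is primitive and reduced with $0<B<A<C$. So by Theorem A and Lemma 1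
$$\sum_{a\in\mathrm{Mat}_2(\mathbb Z)}\Bigl(\frac{\det a}3\Bigr)e\Bigl(\operatorname{tr}\begin{pmatrix}4&1\\1&7\end{pmatrix}[a]\,Z\Bigr)\ne0\quad\text{in }M_1(\Gamma_0^{(2)}(972)).$$

*Proof of 2.* If $p\equiv1\pmod4$, a fundamental $D<0$ with $|D|$ a power of $p$ would be $-p\equiv3\pmod4$, which is not a discriminant. So there is none, and Theorem B gives $0$ for all $p^k$.

Let $q\equiv3\pmod4$ be prime. First, $h(-q)$ is odd. By Lemma 1 a class of order $\le2$ in $\mathrm{Cl}(-q)$ has a reduced form $[A,B,C]$ with $B=A$ or $A=C$ ($B$ is odd). If $B=A$, then $A(4C-A)=q$, so $A=1$, since $A=q$ would give $C=\frac{q+1}4<A$. If $A=C$, then $0<B\leq A$ and $(2A-B)(2A+B)=q$, so $2A-B=1$, and $B\le A$ gives $A=1$. Either way the class is principal, so there is no element of order $2$. If $q>3$, take $D=-q$, $c=q$: the class number formula for orders gives $|\mathrm{Cl}(-q^3)|=q\,h(-q)$, since $\chi_{-q}(q)=0$ and the units are $\pm1$ in both orders. This is odd and $>1$, so there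 is an element of order $\ge3$, and $M_1(\Gamma_0^{(2)}(q^5))\ne0$.

For $q=3$: $[7,3,9]$ has discriminant $9-252=-243=-3\cdot9^2$ and is primitive and reduced with $0<B<A<C$, so $M_1(\Gamma_0^{(2)}(3^7))\ne0$, as $27\cdot81=3^7$. For $p=2$: $[5,2,13]$ has discriminant $4-260=-256=-4\cdot8^2$ and the same properties, so $M_1(\Gamma_0^{(2)}(2^{12}))\ne0$, as $64\cdot64=2^{12}$.

*Proof of 3.* Suppose $|D|^3\mid N$. Since $\prod_{p\mid D}\chi_p(-1)=-1$, some $p\mid D$ has $\chi_p(-1)=-1$. If $p$ is odd, then $\left(\frac{-1}p\right)=-1$, so $p\equiv3\pmod4$ and $p^3\mid N$. If $p=2$, then $\delta_2\ge2$ and $2^6\mid N$. Both are excluded, so Theorem B gives $M_1(\Gamma_0^{(2)}(N))=0$. $\blacksquare$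

## 11. The dimension at level $q^3$ and cuspidality

**Theorem D.** For a prime $q\equiv3\pmod4$: $\dim M_1(\Gamma_0^{(2)}(q^3))=\frac{h(-q)-1}2$, and all these forms are cusp forms.

As shown in Section 10, $h=h(-q)$ is odd and $\mathrm{Cl}(-q)$ has no element of order $2$; so it has $(h-1)/2$ pairs $\{C,C^{-1}\}$ with $C\ne1$.

**Step 1: lower bound.** Let $f_i\leftrightarrow S_i$ represent these pairs. Then $\theta_{f_i}\in M_1(\Gamma_0^{(2)}(q^3))$. Its coefficient at $S_j$ is a sum over $a$ with $S_i[a]=S_j$. Comparing determinants, $\det a=\pm1$, so $f_i$ and $f_j$ are $\mathrm{GL}_2(\mathbb Z)$-equivalent and $i=j$. So the coefficient is $0$ for $i\ne j$, and nonzero for $i=j$ by the proof of Theorem A. Hence the $\theta_{f_i}$ are linearly independent.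

**Step 2: upper bound, reduced to a claim.** Claim: if $0\ne F\in M_1(\Gamma_0^{(2)}(q^3))$, then $a(T_0)\ne0$ for some primitive $T_0$ of discriminant $-q$. Given this, $F$ is determined by the numbers $a(T_0)$, which by (1) form a function on $\mathrm{Cl}(-q)$ that is odd under inversion. Such functions form a space of dimension $(h-1)/2$.

**Step 3: the claim.** The point is that at a prime $p$ not dividing $N$, full $\mathrm{SL}_2(\mathbb Z_p)$-invariance allows us to divide out content. Among the $T$ with $a(T)\ne0$ choose one of minimal content $\ell$, and apply Steps 5–7 of Section 9, which preserve the content; in the normalization choose $m_0$ prime to $\ell$ as well. We get $|D|^3w^2\mid q^3$, so $D=-q$, $w=1$, and (7) at $p=q$ gives $q\nmid\ell$. Suppose a prime $p$ divides $\ell$. Then $p\ne q$, $p\nmid m_0$, $\nu_p=\delta_p=0$, $j_p=0$, and $\xi=\kappa_0+\frac1{m_0}\Omega$ has $\xi_p\in O_p$. Consider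
$$g(y)=\Phi\bigl((\xi_{q'})_{q'\ne p},\,y\bigr),\qquad y\in E_p .$$
By (P2) and (P3), $g$ is $O_p$-periodic, and $g(\xi_p)\ne0$, so $g$ is a nonzero constant on $O_p$. By Proposition 2, $g$ is $\mathrm{SL}_2(\mathbb Z_p)$-invariant, so $\omega_p(J)g=g$, and by (W3) $\widehat g$ is a multiple of $g$.

We claim that $g$ does not vanish on all of $E_p\setminus(O_p\cup\mathbb Q_p)$. Otherwise, being locally constant, it would vanish on $E_p\setminus O_p$, because points of $\mathbb Q_p\setminus O_p$ are limits of points of $E_p\setminus(O_p\cup\mathbb Q_p)$. Then $g$ would be a nonzero multiple of $\mathbf 1_{O_p}$. Its Fourier transform would have support exactly the dual of $O_p$ for $B=m\mathrm{Tr}(\bar xy)$, which is $m^{-1}O_p$, since the trace form on $O_p$ has discriminant a unit for $p\nmid D$. As $p\mid m$, $m^{-1}O_p\ne O_p$, contradicting that $\widehat g$ is a multiple of $g$.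

So there is $y=\kappa_p+\beta\Omega\notin O_p$ with $\beta\ne0$ and $g(y)\ne0$. Write $\beta=u\,p^k/m_0$ with $u\in\mathbb Z_p^\times$, $k\in\mathbb Z$. Choose $\kappa''\in\mathbb Q$ with $\kappa''\equiv p^k\kappa_0\bmod\mathbb Z_{q'}$ for all primes $q'\ne p$ and $\kappa''\equiv u^{-1}\kappa_p\bmod\mathbb Z_p$, and set $\xi''=\kappa''+\frac{p^k}{m_0}\Omega$. At $q'\ne p$ we have $\xi''\in p^k\xi+\mathbb Z_{q'}$; at $p$ we have $\xi''\in u^{-1}y+\mathbb Z_p$. With $t_{q'}=p^k$ for $q'\ne p$ and $t_p=u^{-1}$, (P2) and (P1) give $\Phi(\xi'')=\chi(t)g(y)\ne0$. So $a(T'')\ne0$ for $T''=T_{\xi''}=m[N(\xi''),\mathrm{Tr}(\xi''),1]$. Its $q'$-content for $q'\ne p$ is unchanged, by the remark on contents. Since $\xi''\notin O_p$, and $O_p$ consists of all elements of $E_p$ with trace and norm in $\mathbb Z_p$, (6) shows that its $p$-content is $<v_p(m)=v_p(\ell)$. So $T''$ has smaller content than $\ell$, a contradiction. Hence $\ell=1$, and $T=T_0$ is primitive of discriminant $-q$.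 This proves the claim and the dimension formula; in particular the $\theta_{f_i}$ form a basis.

**Step 4: cuspidality.** A form $F$ is a cusp form if the Siegel operator, $\tau\mapsto\lim_{s\to\infty}G\left(\begin{smallmatrix}\tau&0\\0&is\end{smallmatrix}\right)$, kills $G=F|\gamma$ for all $\gamma\in\mathrm{Sp}_2(\mathbb Z)$. It suffices to treat $\theta_f=\theta_\Phi$ with $f$ of discriminant $-q$ and $\Phi$ as in Section 6. We first find a symmetry of $\Phi$ at $q$.

The space $V_q=V\otimes\mathbb Q_q$ is isometric to $E_q$ with a multiple $\alpha N$ of the norm, and $E_q=\mathbb Q_q(\sqrt{-q})$ is a ramified field extension. So $\{y\in V_q:Q(y)\in\mathbb Z_q\}$ corresponds to the elements of valuation at least $-v_q(\alpha)$, which is a fractional ideal; it is a lattice on which $Q$ is integral. It contains $M_q$. Since the discriminant of $M_q$ has valuation $1$, and passing to a larger lattice lowers this by twice the valuation of the index, the two are equal. Hence every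 $g\in O(V_q)$ preserves $M_q$. So $gx_0=x_0A$ with $A\in\mathrm{GL}_2(\mathbb Z_q)$ and $\det A=\det g$. With $g$ acting on $q$-components only, the definition of $\Phi_q$ gives
$$\Phi(gx)=\chi_q(\det g)\,\Phi(x)\qquad(g\in O(V_q)),\qquad\chi_q(-1)=-1 .$$

Let $\gamma\in\mathrm{Sp}_2(\mathbb Z)$. By (W4), $\theta_\Phi|\gamma=\theta_{\Phi'}$ with $\Phi'=\omega(\gamma^{-1})\Phi$. Since $\omega$ commutes with $O(V)(\mathbb A_f)$, also $\Phi'(gx)=\chi_q(\det g)\Phi'(x)$. The Siegel operator keeps only the terms with $Q(x_2)=0$, i.e. $x_2=0$, and gives $\sum_{x\in V(\mathbb Q)}\Phi'(x,0)\,e(Q(x)\tau)$. For each $x\in V(\mathbb Q)$ there is a reflection $g\in O(V_q)$ with $gx=x$, namely the one that fixes the line through $x$ (any reflection if $x=0$). Then $\Phi'(x,0)=\Phi'(gx,0)=\chi_q(-1)\Phi'(x,0)=-\Phi'(x,0)$, so $\Phi'(x,0)=0$. Thus $\theta_f$ vanishes at every cusp. $\blacksquare$
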